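# Computable $\Pi_3$ Scott sentences and well-founded trees

## 1. Labeled components whose names can be listed

How much of a countable structure can one sentence capture, and what does it cost to ask that the sentence itself be computable? We start with structures for which the answer is as good as one could hope, prove this, and then ask what changes when one hypothesis is dropped.

Fix a computable relational language $\mathcal L$ with at least one binary relation symbol, and fix a binary symbol $R\in\mathcal L$. Structures are nonempty, "countable" means finite or countably infinite, and tuples may be empty.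

**Definition (the infinitary hierarchy).** $\Sigma_0=\Pi_0$ formulas are the finitary quantifier-free formulas. For $n\ge 1$, a $\Sigma_n$ formula is a countable disjunction of formulas $\exists\bar y\,\psi(\bar x,\bar y)$ with $\psi$ in $\Pi_{n-1}$, and a $\Pi_n$ formula is a countable conjunction of formulas $\forall\bar y\,\psi(\bar x,\bar y)$ with $\psi$ in $\Sigma_{n-1}$. Each formula has finitely many free variables. A *computable* $\Sigma_n$ or $\Pi_n$ formula is one in which every infinite disjunction or conjunction is over a computably enumerable set of (indices for) computable formulas of the previous level. We write c-$\Sigma_n$ and c-$\Pi_n$ for the computable classes.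

**Definition (Scott sentence).** A Scott sentence for a countable $\mathcal L$-structure $\mathcal A$ is a sentence $\varphi$ of $\mathcal L_{\omega_1\omega}$ such that for every countable $\mathcal L$-structure $\mathcal B$ we have $\mathcal B\models\varphi$ iff $\mathcal B\cong\mathcal A$.

For example, let $\mathcal A$ be infinite with every relation empty. The conjunction of "$\forall\bar x\,\neg Q(\bar x)$" for all symbols $Q$ and "there are at least $N$ elements" for all $N$ is a computable $\Pi_2$ Scott sentence for $\mathcal A$.

We use the following rewriting freely. Dummy quantifiers and one-element conjunctions and disjunctions are allowed, so universal and existential finitary sentences count as $\Pi_2$. If $\alpha(\bar x)=\exists\bar v\,\alpha_0(\bar x,\bar v)$ and the $\beta_k(\bar x)$ are existential, with $\alpha_0$ quantifier-free, then $\forall\bar x(\alpha\to\bigvee_k\beta_k)$ is equivalent to $\forall\bar x\bar v(\neg\alpha_0\vee\bigvee_k\beta_k)$, where $\neg\alpha_0$ is just one more disjunct. This is $\Pi_2$, and c-$\Pi_2$ if the disjuncts form a c.e. set. A conjunction of countably many $\Pi_2$ sentences is $\Pi_2$, and a conjunction of a c.e. set of c-$\Pi_2$ sentences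 is c-$\Pi_2$.

**Definition (the graph $C(W)$).** For $W\subseteq\omega$, the directed graph $C(W)$ has a *root* $r$ with a loop $R(r,r)$, and for each $n\in W$ (a *label*) an *$n$-gadget*: new vertices $v_{n,1},\dots,v_{n,n+1}$ with edges $r\to v_{n,1}\to\cdots\to v_{n,n+1}\to r$. There are no other edges, and all symbols other than $R$ are empty.

So $C(\{0,2\})$ has five vertices: the root, one vertex on a cycle of length $2$ through the root, and three vertices on a cycle of length $4$ through the root. Only roots carry loops.

With $\bar v=(v_1,\dots,v_{n+1})$, let
$$\gamma_n(x,\bar v):\quad R(x,x)\wedge\bigwedge_i\neg R(v_i,v_i)\wedge\bigwedge_{i<j}v_i\neq v_j\wedge R(x,v_1)\wedge\bigwedge_{1\le i\le n}R(v_i,v_{i+1})\wedge R(v_{n+1},x),$$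
and $\lambda_n(x)=\exists\bar v\,\gamma_n(x,\bar v)$. In a disjoint union of graphs $C(W)$, we write $W(x)$ for the label set of a root $x$.

**Lemma 1 (labels can be read).** In a disjoint union of graphs $C(W)$, $\gamma_n(x,\bar v)$ holds iff $x$ is a root and $\bar v$ is the $n$-gadget of $x$. Hence $\lambda_n(x)$ holds iff $x$ is a root and $n\in W(x)$.

*Proof.* The $n$-gadget clearly satisfies $\gamma_n$. Conversely let $\gamma_n(x,\bar v)$ hold. Then $x$ has a loop, so it is a root, and the $v_i$ are non-roots. Since $x\to v_1$, the vertex $v_1$ is the first vertex of some $m$-gadget of $x$. Non-roots have exactly one out-neighbor, so $v_2,v_3,\dots$ follow the edges of this gadget. If $n<m$, the out-neighbor of $v_{n+1}$ is a vertex of the gadget and not $x$. If $n>m$, the out-neighbor of $v_{m+1}$ is $x$, whereas $v_{m+2}$ should be a non-root. So $m=n$. $\square$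

**Axioms (a).** Let (a) be the conjunction of the following sentences, where "root" means vertex with a loop:

* (a1) every symbol other than $R$ is empty;
* (a2) $\forall v\,\big(R(v,v)\vee\bigvee_{n,\;1\le i\le n+1}\exists x\,\bar v\,(\gamma_n(x,\bar v)\wedge v=v_i)\big)$;
* (a3) distinct roots are not $R$-related;
* (a4) a non-root has at most one out-neighbor and at most one in-neighbor;
* (a5) $\gamma_n(x,\bar v)\wedge\gamma_n(x,\bar v')\to\bar v=\bar v'$, for all $n$.

This is c-$\Pi_2$.

**Lemma 2.** The countable models of (a) are exactly the countable disjoint unions of graphs $C(W)$. Such a model is determined up to isomorphism by the number of roots having each label set.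

*Proof.* A disjoint union of graphs $C(W)$ satisfies (a1)–(a4) by inspection and (a5) by Lemma 1. Conversely let $M\models$ (a), and let $v$ be a non-root. By (a2) there are $x,n,\bar v,i$ with $\gamma_n(x,\bar v)$ and $v=v_i$. Here $x$ is a root and all $v_j$ are non-roots. By (a4), following out-edges from $v$ until a root is reached produces $v_{i+1},\dots,v_{n+1},x$, and following in-edges produces $v_{i-1},\dots,v_1,x$. So $v$ determines $x$, $n$, $i$ and $\bar v$. Hence each non-root lies in exactly one gadget of one root, and by (a5) a root has at most one $n$-gadget for each $n$. It remains to see that there are no further edges. An edge between two roots is a loop by (a3). An edge out of, or into, a non-root is the gadget edge there, by the uniqueness in (a4). So $M$ is the disjoint union of the graphs $C(W(x))$ over its roots $x$, where $W(x)=\{n:M\models\lambda_n(x)\}$. The last sentence of the lemma follows. $\square$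

We write $\aleph_0\cdot C(W)$ for the disjoint union of countably infinitely many copies of $C(W)$. For a disjoint union $G$ of graphs of the form $\aleph_0\cdot C(W)$, consider two families of sentences:

* (g) $\forall x\,\neg(\lambda_p(x)\wedge\lambda_q(x))$, for all $p,q$ such that no root of $G$ has both labels $p$ and $q$;
* (h) "there are at least $N$ roots $x$ with $\lambda_q(x)$", for all $N$ and all labels $q$ of roots of $G$.

Both are true in $G$. Suppose that the set of pairs $(p,q)$ that occur together at a root of $G$ is c.e.; by Lemma 1 this holds if $G$ is computable. Then the labels in (h) form a c.e. set, so (h) is c-$\Pi_2$. The index set of (g) is only co-c.e., but (g) is equivalent to the conjunction over *all* $p,q$ of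
$$\forall x\,\bar v\,\bar v'\ \bigvee Q_{p,q},$$
where $Q_{p,q}$ consists of $\neg(\gamma_p(x,\bar v)\wedge\gamma_q(x,\bar v'))$ and, once $p$ and $q$ have been seen together at a root of $G$, also of $x=x$. The sets $Q_{p,q}$ are uniformly c.e. If $p,q$ occur together, the sentence becomes vacuous; otherwise it is the corresponding member of (g). So (g) is equivalent to a c-$\Pi_2$ sentence too.

**Lemma 3 (recognition).** Let $G\cong\bigsqcup_{\nu\in T}\aleph_0\cdot C(W_\nu)$ with $T$ countable and nonempty, and suppose there are numbers $\mathrm{iso}(\nu)$, $\nu\in T$, such that for $\nu,\kappa\in T$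
$$\mathrm{iso}(\nu)\in W_\kappa\iff\kappa=\nu.$$
Let $M$ be a countable model of (a), (g), (h) such that for every root $x$ of $M$ there is $\nu\in T$ with $W_\nu\subseteq W(x)$. Then $M\cong G$.

*Proof.* Let $x$ be a root of $M$ and $W_\nu\subseteq W(x)$. Then $\mathrm{iso}(\nu)\in W(x)$. If $q\in W(x)$, then by (g) some root of $G$ has both labels $\mathrm{iso}(\nu)$ and $q$. Its label set is some $W_\kappa\ni\mathrm{iso}(\nu)$, so $\kappa=\nu$ and $q\in W_\nu$. Hence $W(x)=W_\nu$. Conversely, given $\nu\in T$, by (h) infinitely many roots of $M$ have the label $\mathrm{iso}(\nu)$. The label set of each is some $W_\kappa$, and it contains $\mathrm{iso}(\nu)$, so it is $W_\nu$. Thus in $M$, as in $G$, each $W_\nu$ is the label set of exactly $\aleph_0$ roots, and no other label set occurs. (The $W_\nu$ are pairwise distinct, by the hypothesis on $\mathrm{iso}$.) By Lemma 2, $M\cong G$. $\square$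

We call $\mathrm{iso}(\nu)$ an *isolating label*: it is a name for the label set $W_\nu$.

**Proposition 4 (the easy case).** Let $G\cong\bigsqcup_{\nu\in T}\aleph_0\cdot C(W_\nu)$ and $\mathrm{iso}$ be as in Lemma 3.

1. $G$ has a $\Pi_2$ Scott sentence.
2. If moreover $T$ is c.e., the sets $W_\nu$ are uniformly c.e. in $\nu\in T$, and $\mathrm{iso}$ is computable on $T$, then $G$ has a computable $\Pi_2$ Scott sentence.

*Proof.* Take the conjunction of (a), (g), (h) and

* (n1) $\forall x\,\big(R(x,x)\to\bigvee_{\nu\in T}\lambda_{\mathrm{iso}(\nu)}(x)\big)$;
* (n2) $\forall x\,(\lambda_{\mathrm{iso}(\nu)}(x)\to\lambda_q(x))$, for $\nu\in T$ and $q\in W_\nu$.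

It is true in $G$: each root has some label set $W_\nu\ni\mathrm{iso}(\nu)$, and a root with label $\mathrm{iso}(\nu)$ has label set $W_\nu$. It is $\Pi_2$. If $M$ is a countable model and $x$ is a root of $M$, then (n1) gives $\nu$ with $\mathrm{iso}(\nu)\in W(x)$ and (n2) gives $W_\nu\subseteq W(x)$. Lemma 3 yields $M\cong G$. Under the hypotheses of 2, the pairs occurring together form a c.e. set, so (g) and (h) are c-$\Pi_2$, and (n1), (n2) have c.e. index sets. $\square$

What changes in general? Computability of the sentence used that the names $\mathrm{iso}(\nu)$ can be listed. If the names exist but cannot be listed, part 1 still gives a $\Pi_2$ Scott sentence, and we no longer see a computable one. Could a computable sentence find the names in some indirect way? If not, do more quantifiers help? And how hard is it to tell, from an index of the structure, which case we are in?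

## 2. An index set and two theorems

Let $(\mathcal A_i)_{i\in\omega}$ be an effective list of all possibly partial computable $\mathcal L$-structures, the $i$-th given by the $i$-th partial computable function. About the list we use only that totality of $\mathcal A_i$ is a $\Pi^0_2$ condition, and that indices can be computed for a uniformly computable sequence of structures with universe $\omega$. Let $I$ be the set of $i$ such that $\mathcal A_i$ is total and has a $\Pi_2$ Scott sentence. For a class $\Gamma$ of sentences put
$$I_\Gamma=\{i\in I:\mathcal A_i\text{ has a Scott sentence in }\Gamma\}.$$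

The question, from Rachael Alvir, Barbara Csima, and Matthew Harrison-Trainor, "On the computability of optimal Scott sentences", arXiv:2504.09626 (2025), is whether $I_{\text{c-}\Pi_3}$ is $\Pi^1_1$-$m$-complete. The known background is:

1. every computable structure with a $\Pi_2$ Scott sentence has a computable $\Pi_4$ Scott sentence;
2. there is a computable structure with a $\Pi_2$ Scott sentence but no computable $\Sigma_4$ Scott sentence;
3. the set $\{i:\mathcal A_i\text{ has a computable }\Pi_2\text{ Scott sentence}\}$ is $\Pi^1_1$-$m$-complete.

A set $Y\subseteq\omega$ is $\Pi^1_1$ if $Y=\{i:\forall Z\subseteq\omega\ \Psi(i,Z)\}$ with $\Psi$ arithmetical. The $\Pi^1_1$ sets include the arithmetical ones and are closed under conjunction, disjunction and number quantifiers. The set $Y$ is *$\Pi^1_1$-hard* if every $\Pi^1_1$ set is $m$-reducible to it, and *$\Pi^1_1$-$m$-complete* if it is also $\Pi^1_1$. A $\Pi^1_1$-hard set is never arithmetical, because some $\Pi^1_1$ set (for instance the set of true sentences of first-order arithmetic) is not arithmetical.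

A tree is a set $S\subseteq\omega^{<\omega}$ closed under initial segments. A path is an $f\in\omega^\omega$ all of whose finite initial segments $f\restriction\ell$ lie in $S$. The tree is well-founded if it has no path. By a theorem of Kleene we can fix a uniformly computable sequence $(S_p)_{p\in\omega}$ of trees with $\emptyset\in S_p$ such that $\{p:S_p\text{ is well-founded}\}$ is $\Pi^1_1$-$m$-complete.

**Theorem A.** There is a computable function $h$ such that for all $p$, $\mathcal A_{h(p)}$ is total and has a $\Pi_2$ Scott sentence, and

1. if $S_p$ is well-founded, $\mathcal A_{h(p)}$ has a computable $\Pi_2$ Scott sentence;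
2. if $S_p$ has a path, $\mathcal A_{h(p)}$ has no computable $\Sigma_4$ Scott sentence.

**Theorem B.** $I_{\text{c-}\Pi_3}$ is $\Pi^1_1$-$m$-complete. More generally:

* $I_\Gamma$ is $\Pi^1_1$-$m$-complete for $\Gamma=$ c-$\Pi_2$, c-$\Sigma_3$, c-$\Pi_3$, c-$\Sigma_4$.
* Every set $Y$ with $I_{\text{c-}\Pi_2}\subseteq Y$ and $Y\cap(I\setminus I_{\text{c-}\Sigma_4})=\emptyset$ is $\Pi^1_1$-hard.
* In contrast, $I_{\text{c-}\Pi_4}=I$ (by background fact 1) is $\Pi^0_4$, hence not $\Pi^1_1$-complete.

So the answer to the question is yes. A single reduction serves all four classes.

## 3. Existential types and the upper bound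

This section shows that the sets in Theorem B are no more complicated than claimed, and then deduces Theorem B from Theorem A. The naive definition of $I$ quantifies over infinitary sentences and over isomorphisms; the point is to replace both by arithmetical conditions.

An *existential formula* is a finitary existential formula, and $\exists\text{-tp}(\bar a)$ is the set of existential formulas true of $\bar a$.

**Definition.** $\mathcal A$ is *$\exists$-atomic* if for every tuple $\bar a$ there is an existential $\theta$ with $\mathcal A\models\theta(\bar a)$ such that $\mathcal A\models\theta(\bar a')$ implies $\exists\text{-tp}(\bar a')=\exists\text{-tp}(\bar a)$. We say that $\theta$ *isolates* $\exists\text{-tp}(\bar a)$.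

Two examples. In the structure $G$ of Proposition 4, the type of a root with label set $W_\nu$ is isolated by $\lambda_{\mathrm{iso}(\nu)}$: any root satisfying it has label set $W_\nu$, and an automorphism of $G$ swaps the two components. In contrast, $G'=\bigsqcup_{n\in\omega}\aleph_0\cdot C(\{0,\dots,n-1\})$ is not $\exists$-atomic. Let $r,r'$ be roots with label sets $\{0,\dots,n-1\}$ and $\{0,\dots,n\}$. There is an embedding of $G'$ into itself with $r\mapsto r'$: embed the component of $r$ into that of $r'$, and map the remaining components isomorphically onto distinct other components. Existential formulas are preserved by embeddings, so every existential formula true of $r$ is true of $r'$. But $\lambda_n$ is true of $r'$ and not of $r$, so no existential formula isolates the type of $r$.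

**Lemma 5.** Let $\mathcal A$ be countable and $\exists$-atomic and let $\mathcal B$ be countable. Then $\mathcal B\cong\mathcal A$ iff

($\ast$) every tuple of $\mathcal B$ (including the empty one) has the same $\exists$-type as some tuple of $\mathcal A$.

*Proof.* Only "if" needs proof. Assume ($\ast$). Applied to the empty tuple, it says that the empty tuples of $\mathcal A$ and $\mathcal B$ have equal $\exists$-types. Call $\bar a,\bar b$ matched if $\exists\text{-tp}_{\mathcal A}(\bar a)=\exists\text{-tp}_{\mathcal B}(\bar b)$. Matched tuples satisfy the same quantifier-free formulas, so it is enough to show that matched tuples can be extended back and forth.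

*Forth.* Given $c\in\mathcal A$, let $\theta(\bar x,y)$ isolate $\exists\text{-tp}(\bar ac)$. Then $\exists y\,\theta(\bar x,y)$ is true of $\bar a$, hence of $\bar b$; pick $d$ with $\mathcal B\models\theta(\bar b,d)$. By ($\ast$), $\bar bd$ has the $\exists$-type of some $\bar a'c'$ in $\mathcal A$. Since $\bar a'c'$ satisfies $\theta$, it has the $\exists$-type of $\bar ac$. So $\bar ac$ and $\bar bd$ are matched.

*Back.* Given $d\in\mathcal B$, by ($\ast$) $\bar bd$ has the $\exists$-type of some $\bar a'c'$ in $\mathcal A$; let $\theta$ isolate it. Then $\mathcal B\models\exists y\,\theta(\bar b,y)$, so $\mathcal A\models\theta(\bar a,c)$ for some $c$. By isolation $\bar ac$ has the $\exists$-type of $\bar a'c'$, that is, of $\bar bd$. $\square$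

**Lemma 6.** A countable $\mathcal A$ has a $\Pi_2$ Scott sentence iff it is $\exists$-atomic.

*Proof.* *If.* For each $\bar a$ let $\theta_{\bar a}$ isolate $\exists\text{-tp}(\bar a)$. Take the conjunction of

* the existential sentences true in $\mathcal A$ and the negations of those false in $\mathcal A$;
* for each length, $\forall\bar x\bigvee_{\bar a}\theta_{\bar a}(\bar x)$, the disjunction over tuples $\bar a$ of that length;
* for each $\bar a$ and each existential $\psi$: $\forall\bar x(\theta_{\bar a}\to\psi)$ if $\mathcal A\models\psi(\bar a)$, and $\forall\bar x\,\neg(\theta_{\bar a}\wedge\psi)$ otherwise.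

This is a $\Pi_2$ sentence, and it is true in $\mathcal A$. In a countable model $\mathcal B$, each tuple $\bar b$ satisfies some $\theta_{\bar a}$, and then $\exists\text{-tp}(\bar b)=\exists\text{-tp}(\bar a)$. So ($\ast$) holds and $\mathcal B\cong\mathcal A$ by Lemma 5.

*Only if.* Let $\varphi=\bigwedge_i\forall\bar x\bigvee_j\exists\bar y\,\chi_{ij}(\bar x,\bar y)$, with $\chi_{ij}$ quantifier-free, be a Scott sentence of $\mathcal A$.

*Claim.* For each $\bar a$ there is an existential $\theta$, satisfied by some tuple of $\mathcal A$, such that $\mathcal A\models\theta(\bar a')$ implies $\exists\text{-tp}(\bar a')\subseteq\exists\text{-tp}(\bar a)$.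

Suppose the claim fails for $\bar a$, of length $m$. We build a model $\mathcal B$ of $\varphi$ in which no $m$-tuple looks like $\bar a$. With constants $c_0,c_1,\dots$, build finite sets $p_0\subseteq p_1\subseteq\cdots$ of quantifier-free sentences over $\mathcal L\cup\{c_0,c_1,\dots\}$, each $p_s$ satisfied in $\mathcal A$ under some assignment of the constants, such that:

* (1) every atomic sentence over the constants, equalities included, or its negation is in some $p_s$;
* (2) for each $i$ and each tuple $\bar c$ of constants of the right length, $\chi_{ij}(\bar c,\bar d)\in p_s$ for some $j,\bar d,s$;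
* (3) for each $m$-tuple $\bar c$ of constants there is an existential $\psi=\exists\bar y\,\psi_0$ with $\mathcal A\models\neg\psi(\bar a)$ and $\psi_0(\bar c,\bar d)\in p_s$ for some $\bar d,s$.

There are countably many requirements, and each can be met from a given $p_s$. For (1), look at an assignment satisfying $p_s$. For (2), take an assignment satisfying $p_s$; since $\mathcal A\models\varphi$, some $j$ has witnesses for the value of $\bar c$, and we let new constants $\bar d$ denote them. For (3), the statement "$\bar x$ is the value of $\bar c$ in an assignment satisfying $p_s$" is an existential formula $\theta(\bar x)$ satisfied in $\mathcal A$. As the claim fails, some tuple $\bar a'$ satisfies $\theta$ and some existential $\psi=\exists\bar y\,\psi_0$ that is false of $\bar a$. Take an assignment satisfying $p_s$ under which $\bar c$ has value $\bar a'$, let new constants $\bar d$ denote witnesses for $\psi$, and add $\psi_0(\bar c,\bar d)$.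

Let $\mathcal B$ be the structure of constants modulo the equalities in $\bigcup_sp_s$, with relations given by the atomic sentences there. It is well defined, because every finite part of $\bigcup_sp_s$ is satisfied in $\mathcal A$. Every $\sigma\in\bigcup_sp_s$ is true in $\mathcal B$: some $p_t$ contains $\sigma$ and decides all its atomic parts, and an assignment satisfying $p_t$ agrees with $\mathcal B$ on these parts. So $\mathcal B\models\varphi$ by (2), and there is an isomorphism $\mathcal A\to\mathcal B$. The image of $\bar a$ is named by some $\bar c$, so by (3) it satisfies an existential formula false of $\bar a$, a contradiction. This proves the claim.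

Now let $\theta$ be as in the claim for $\bar a$, satisfied by $\bar a''$. Since $\theta\in\exists\text{-tp}(\bar a'')\subseteq\exists\text{-tp}(\bar a)$, we have $\mathcal A\models\theta(\bar a)$. Let $\mathcal A\models\theta(\bar a')$, so $\exists\text{-tp}(\bar a')\subseteq\exists\text{-tp}(\bar a)$. Apply the claim to $\bar a'$ to get $\theta'$; as just shown, $\mathcal A\models\theta'(\bar a')$. Then $\theta'\in\exists\text{-tp}(\bar a')\subseteq\exists\text{-tp}(\bar a)$, so $\mathcal A\models\theta'(\bar a)$, and hence $\exists\text{-tp}(\bar a)\subseteq\exists\text{-tp}(\bar a')$. So $\theta$ isolates $\exists\text{-tp}(\bar a)$. $\square$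

**Proposition 7.** $I$ is $\Pi^0_4$, and $I_\Gamma$ is $\Pi^1_1$ for $\Gamma=$ c-$\Pi_2$, c-$\Sigma_3$, c-$\Pi_3$, c-$\Sigma_4$.

*Proof.* Totality is $\Pi^0_2$. For total $\mathcal A_i$, Lemma 6 says that $i\in I$ iff for every $\bar a$ there is $\theta$ with $\mathcal A_i\models\theta(\bar a)$, which is $\Sigma^0_1$, and
$$\forall\bar a'\,\forall\psi\ \big[\neg\theta(\bar a')\vee(\psi(\bar a')\leftrightarrow\psi(\bar a))\big].$$
The bracket is a Boolean combination of $\Sigma^0_1$ conditions, hence $\Delta^0_2$, so the display is $\Pi^0_2$. The form $\forall\bar a\,\exists\theta\,[\Sigma^0_1\wedge\Pi^0_2]$ is $\Pi^0_4$.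

Next, $i\in I_\Gamma$ iff $i\in I$ and there is an index of a sentence $\varphi\in\Gamma$ with $\mathcal A_i\models\varphi$ such that for all structures $\mathcal B$ whose universe is an initial segment of $\omega$ (possibly all of $\omega$), $\mathcal B\models\varphi$ implies ($\ast$) for $\mathcal A=\mathcal A_i$. This is correct, because for $i\in I$ the structure $\mathcal A_i$ is $\exists$-atomic, so by Lemma 5 condition ($\ast$) expresses $\mathcal B\cong\mathcal A_i$, and every countable structure has a copy of the stated kind. For $n\le4$, satisfaction of c-$\Pi_n$ and c-$\Sigma_n$ sentences is arithmetical in the diagram, uniformly in the index: quantifier-free formulas are decided by the diagram, and each level adds number quantifiers and membership in a c.e. set. Condition ($\ast$) is arithmetical in the two diagrams. So we have a number quantifier in front of a set quantifier "for all $\mathcal B$" in front of an arithmetical condition, and $I_\Gamma$ is $\Pi^1_1$. $\square$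

**Theorem B from Theorem A.** If $S_p$ is well-founded, then $h(p)\in I_{\text{c-}\Pi_2}$. Otherwise $h(p)\in I\setminus I_{\text{c-}\Sigma_4}$. So for $Y$ as in the second item, $h(p)\in Y$ iff $S_p$ is well-founded, and $Y$ is $\Pi^1_1$-hard. For each listed $\Gamma$ we have $I_{\text{c-}\Pi_2}\subseteq I_\Gamma\subseteq I_{\text{c-}\Sigma_4}$: adding dummy quantifiers and one-element conjunctions and disjunctions turns a c-$\Pi_2$ sentence into a c-$\Pi_3$ or c-$\Sigma_3$ one, and a c-$\Pi_3$ or c-$\Sigma_3$ sentence into a c-$\Sigma_4$ one. Hence $I_\Gamma$ is $\Pi^1_1$-hard, and it is $\Pi^1_1$ by Proposition 7. Finally $I_{\text{c-}\Pi_4}=I$ by background fact 1; it is $\Pi^0_4$, so not $\Pi^1_1$-complete. $\square$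

It remains to prove Theorem A.

## 4. Names on a tree, and how they give themselves away

We have to turn a tree $S$ into a structure. The natural first attempt puts one label set at each node of $S$. Choose distinct numbers $c_\sigma,d_\sigma$ $(\sigma\in S)$, computably in $\sigma$, and put
$$D_\sigma=\{c_\tau:\tau\subseteq\sigma\},\qquad W_\sigma=D_\sigma\cup\{d_\sigma\},\qquad H_S=\bigsqcup_{\sigma\in S}\aleph_0\cdot C(W_\sigma).$$
The label $c_\sigma$ says "I am at $\sigma$ or above", and $d_\sigma$ says "I stop at $\sigma$". Clearly $d_\sigma\in W_\tau$ iff $\tau=\sigma$, so $\mathrm{iso}(\sigma)=d_\sigma$ works. Consider the *climbing sentence*: (a), (g), (h) for $G=H_S$, together with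
$$\forall x\,(R(x,x)\to\lambda_{c_\emptyset}(x)),\qquad \forall x\,\Big(\lambda_{c_\sigma}(x)\to\lambda_{d_\sigma}(x)\vee\bigvee_{\tau\text{ child of }\sigma}\lambda_{c_\tau}(x)\Big),\qquad \forall x\,(\lambda_{d_\sigma}(x)\to\lambda_q(x))$$
for $\sigma\in S$ and $q\in W_\sigma$. It is c-$\Pi_2$ and true in $H_S$.

**Proposition 8.** The climbing sentence is a Scott sentence of $H_S$ iff $S$ is well-founded.

*Proof.* Let $S$ be well-founded and let $x$ be a root of a countable model $M$. Start with $c_\emptyset\in W(x)$. Whenever $c_\sigma\in W(x)$, either $d_\sigma\in W(x)$ or we can pass to a child $\tau$ with $c_\tau\in W(x)$. As there is no path, we end at some $\sigma$ with $d_\sigma\in W(x)$, and then $W_\sigma\subseteq W(x)$. So $M\cong H_S$ by Lemma 3. If $f$ is a path, let $P=\{c_{f\restriction\ell}:\ell\in\omega\}$. Then $H_S\sqcup C(P)$ satisfies the climbing sentence: the new root climbs forever along $f$; any two labels in $P$ occur together in some $W_{f\restriction\ell}$, so (g) holds; (a), (h) and the last family are clear. But $P$ contains no $d_\sigma$, so it is not the label set of a root of $H_S$, and $H_S\sqcup C(P)\not\cong H_S$. $\square$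

So *this* sentence sees whether $S$ is well-founded. Yet $S\mapsto H_S$ is useless as a reduction: by Proposition 4(2), $H_S$ has a computable $\Pi_2$ Scott sentence for *every* $S$. The exact leak is the sentence
$$\forall x\,\Big(R(x,x)\to\bigvee_{\sigma\in S}\lambda_{d_\sigma}(x)\Big),$$
which is computable because the names can be listed, and which is false in $H_S\sqcup C(P)$.

We want to keep the climbing and stop the leak. When $S$ has a path, an extra component $X\cong C(P)$ along the path should respect every computable $\Pi_3$ formula $\psi(\bar a)$, with parameters, that is true in the structure; a true computable $\Sigma_4$ sentence gives such a formula and parameters. Write $\psi=\bigwedge_j\forall\bar x\bigvee_k\exists\bar y\,\theta_{jk}$ with $\theta_{jk}$ computable $\Pi_1$. A tuple of $X$ can be imitated in components at nodes $\nu_r$ high on the path, and there $\psi$ supplies witnesses $(k,\bar y)$. But these witnesses may change with $r$. In $H_S$, for the leaking sentence, the only witness at node $\sigma$ is the label $d_\sigma$, and it is not available at the descendants of $\sigma$. So nothing converges to a witness for $X$. This suggests three measures.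

*Fix the witness low on the tree and hand it down.* Each pair $(j,\text{tuple})$ is put in charge of nodes at infinitely many levels. A node $\nu$ in charge guesses a witness $(k,\bar y)$ by looking at one test component of its own. When it does so, it passes *all* its current labels to all children born from now on, so that the guessed witness makes sense in all their components. This ruins the old name of $\nu$, so $\nu$ takes a fresh one.

*Collapse when a guess fails.* The matrix $\theta_{jk}$ is $\Pi_1$, so a wrong guess is eventually seen to be wrong; but it may fail at a component of a *descendant* of $\nu$ and hold at the test component. Then we give $\nu$ all the labels of its descendants and move their components to $\nu$. The failing component and the test component will end up isomorphic, an automorphism carries the failure to the test component, and the guess was wrong there as well. So a guess that is right at the test component is never closed.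

*Accept infinitely many collapses.* If $\psi(\bar a)$ is false, all guesses at $\nu$ may fail. Then no descendant of $\nu$ survives, and $c_\nu$ itself becomes a name of $\nu$.

The name of $\nu$ is thus the last of a sequence $d^0_\nu,d^1_\nu,\dots$ if there is a last one, and $c_\nu$ otherwise. We can no longer list the names, but we can still climb, one guess at a time.

## 5. Nodes that guess witnesses

**Purpose.** We build, uniformly in $p$, a computable graph $G$ from $S=S_p$. This defines $h$.

**Terms.** The vertices of $G$ will be the natural numbers. A *term* is a natural number or a formal symbol $\star_0$ or $\star_{n,i}$ $(1\le i\le n+1)$. For a component $X$ we put $a[X]=a$ for numbers $a$; $\star_0[X]$ is the root of $X$; and $\star_{n,i}[X]$ is the vertex $v_{n,i}$ of $X$, defined if $n$ is a label of $X$. The *gadget labels* of a tuple of terms are the $n$ for which some $\star_{n,i}$ occurs in it. For example, $(7,\star_0,\star_{2,3})$ has gadget label $2$, and $(7,\star_0,\star_{2,3})[X]$ consists of the vertex $7$, the root of $X$ and the last vertex of its $2$-gadget.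

**Formulas and instances.** Let $(\psi_e,\bar a_e)_e$ effectively list all pairs consisting of a computable $\Pi_3$ formula (given by an index) and a tuple of numbers of matching length, with $\psi_0$ the empty conjunction and $\bar a_0=\emptyset$. Write, with uniformly c.e. index sets and quantifier-free $\chi$,
$$\psi_e(\bar u)=\bigwedge_{j\in J}\forall\bar x\bigvee_{k\in K_j}\exists\bar y\;\theta_{jk}(\bar u,\bar x,\bar y),\qquad\theta_{jk}=\bigwedge_{l\in L_{jk}}\forall\bar z\;\chi_{jkl}(\bar u,\bar x,\bar y,\bar z).$$
An *instance* for $e$ is a pair $(j,\bar t)$ with $j\in J$ and $\bar t$ a tuple of terms of length $|\bar x|$. Fix uniformly computable sequences $(I_e(\ell))_\ell$ whose entries are instances for $e$ or the symbol "none", with each instance for $e$ occurring infinitely often.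

**Nodes.** A node is $\nu=(e,\rho)$ with $\rho=((\beta_0,n_0),\dots,(\beta_{\ell-1},n_{\ell-1}))$ and $(\beta_0,\dots,\beta_{\ell-1})\in S$. Its *level* is $\ell$. The $\beta$'s climb the tree; the $n$'s record guess numbers. We write $\subseteq$ for extension of nodes with the same $e$, and "descendant" and "predecessor" refer to this order.

At each stage finitely many nodes are *alive*. An alive $\nu$ has

* finite label sets $D_\nu\subseteq W_\nu$, where $D_\nu$ is fixed at birth and $W_\nu$ grows;
* a number $i_\nu$ of guesses opened so far, initially $0$;
* labels $d^0_\nu=c_\nu,\ d^1_\nu,\dots,d^{i_\nu}_\nu$;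
* possibly a *current guess*, and if so a finite set $C_\nu$.

Every component of the finite graph $G_s$ *belongs* to an alive node, and at the end of each stage a component belonging to $\nu$ has label set exactly $W_\nu$. A label is *fresh* if it was not used before.

**Guesses.** A node $\nu=(e,\rho)$ of level $\ell$ is *idle* if $I_e(\ell)$ is "none", or if $I_e(\ell)=(j,\bar t)$ and some gadget label of $\bar t$ is not in $D_\nu$. An idle node has one guess, number $0$, the *trivial* guess, which is always available and never refuted. Otherwise, with $I_e(\ell)=(j,\bar t)$, the guesses of $\nu$ are all pairs $(k,\bar y)$ with $k\in K_j$ and $\bar y$ a tuple of numbers of the right length, in a fixed computable enumeration $g_\nu(0),g_\nu(1),\dots$ (possibly finite). Let $w_\nu$ be the root of the component created at the birth of $\nu$, and $\mathrm{comp}(w_\nu)$ its component; this is the *test component* of $\nu$. For a guess $(k,\bar y)$ with $\bar y$ in $G_s$, let $\bar y^*$ be the tuple of terms obtained from $\bar y$ by replacing each entry in $\mathrm{comp}(w_\nu)$ by the corresponding $\star$-symbol. So $\bar y=\bar y^*[\mathrm{comp}(w_\nu)]$, and no number occurring in $\bar y^*$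 lies in $\mathrm{comp}(w_\nu)$. Since components grow only by new vertices, $\bar y^*$ does not depend on $s$.

**Refutation.** The current nontrivial guess $(k,\bar y)$ of $\nu$ is *refuted at stage $s+1$* if there are

* a component $X$ of $G_s$ belonging to some alive $\kappa\supseteq\nu$ and containing none of the numbers occurring in $\bar a_e,\bar t,\bar y^*$,
* an $l\in L_{jk}$ enumerated by stage $s$, and a tuple $\bar z$ in $G_s$,

with $G_s\models\neg\chi_{jkl}(\bar a_e,\bar t[X],\bar y^*[X],\bar z)$. (That $\bar t[X]$ and $\bar y^*[X]$ are defined is fact (F4) in Section 6.)

**Stage $0$.** $G_0=\emptyset$, and no node is alive.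

**Stage $s+1$.**

1. *Collapse.* For each alive $\nu$ whose current guess is refuted while no proper predecessor's current guess is refuted (such $\nu$ are pairwise incomparable): all alive proper descendants $\kappa$ of $\nu$ die, $W_\nu$ is replaced by $W_\nu\cup\bigcup_\kappa W_\kappa$, their components now belong to $\nu$, and the current guess of $\nu$ is *closed*: $\nu$ now has no current guess, and $C_\nu$ is discarded. The sets $W_\kappa,C_\kappa$ of the dead nodes are discarded.
2. *Opening.* For each alive $\nu$ without current guess, let $n=i_\nu$. If guess number $n$ is enumerated by stage $s$ and (if nontrivial) its $\bar y$ lies in $G_s$, it becomes current: put $C_\nu:=W_\nu$, then add a fresh label $d^{n+1}_\nu$ to $W_\nu$, and set $i_\nu:=n+1$.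
3. *Birth.* Only nodes never born before can be born. The node $(e,\emptyset)$ with $e\le s$, if not yet born, is born if all numbers occurring in $\bar a_e,I_e(0)$ are in $G_s$: $D=W=\{c_{(e,\emptyset)}\}$ with fresh $c_{(e,\emptyset)}$. For each $\nu=(e,\rho)$ of level $\ell$, alive before this step, with current guess number $n$, and each node $\nu'=\nu^\frown(\beta,n)$ with $\beta\le s$ not yet born: $\nu'$ is born if all numbers occurring in $\bar a_e,I_e(\ell+1)$ are in $G_s$: $D_{\nu'}=W_{\nu'}=C_\nu\cup\{c_{\nu'}\}$ with fresh $c_{\nu'}$. For each newborn node, create a new component belonging to it.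
4. *Growth.* For each alive $\nu$, create one more component belonging to $\nu$. Add new gadgets so that every component belonging to $\nu$ has label set exactly $W_\nu$. New vertices are the least unused numbers. This gives $G_{s+1}$.

**A run by hand.** Let $\nu=(e,\emptyset)$ be non-idle. At birth $D_\nu=W_\nu=\{c\}$. Opening guess $0$ gives $C_\nu=\{c\}$ and $W_\nu=\{c,d^1\}$. A child $\nu'=\nu^\frown(\beta,0)$ is born with $D_{\nu'}=W_{\nu'}=\{c,c'\}$, and opening its guess $0$ gives $C_{\nu'}=\{c,c'\}$ and $W_{\nu'}=\{c,c',d'\}$. If the guess at $\nu$ is now refuted, $\nu'$ dies and $W_\nu=\{c,d^1,c',d'\}$. Opening guess $1$ gives $C_\nu=\{c,d^1,c',d'\}$ and $W_\nu=C_\nu\cup\{d^2\}$. The label $d^1$, which used to name $\nu$, is now passed to the children for guess $1$, and $d^2$ is the new name. From the collapse on, every set containing $c'$ contains $d^1$.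

**Why $G$ is computable.** New edges always involve a new vertex, so $G_s$ is an induced substructure of $G_{s+1}$. The node $(0,\emptyset)$ is born at stage $1$, because there are no instances for $e=0$, and it has no proper predecessor, so it never dies; by step 4 new vertices appear at every later stage. So $G=\bigcup_sG_s$ has domain $\omega$. Each stage is a finite computable procedure: refutation involves finitely many components $X$, indices $l$ and tuples $\bar z$. Hence $G$ is computable, uniformly in $p$.

## 6. Where each label lives

**Purpose.** We record which sets can contain which labels; all later arguments rest on this. Facts (F1)–(F3) and Lemmas 9 and 10 use only the form of the operations (collapse, opening, birth), never the reason why a collapse is triggered. So using them for (F4), stage by stage, is not circular.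

* (F1) A node that has died is never alive again, since only never-born nodes are born. A node dies only by a collapse at a proper predecessor. Alive nodes are closed under predecessors, since a collapse kills all alive proper descendants of a node and children are born from alive nodes.
* (F2) If $\nu$ is alive and has an alive proper descendant, then $\nu$ has a current guess, and the alive proper descendants of $\nu$ extend nodes $\nu^\frown(\beta,n)$ with $n=i_\nu-1$ the number of the current guess. Indeed, children are born only from the current guess, and when a guess is closed all proper descendants die.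
* (F3) The guesses at $\nu$ are opened in the order $0,1,2,\dots$, and guess $n+1$ is opened only after guess $n$ is closed. $W_\nu$ changes only by collapses and openings at $\nu$, and while $\nu$ is alive it only grows.

View the construction as a sequence of single operations. At any moment let $\mathcal F$ be the family of the sets $W_\kappa$ ($\kappa$ alive) and $C_\kappa$ ($\kappa$ alive with a current guess).

**Lemma 9.**

1. While $\nu$ is alive, for alive $\kappa$: $c_\nu\in W_\kappa$ iff $\kappa\supseteq\nu$; and, if $C_\kappa$ is defined, $c_\nu\in C_\kappa$ iff $\kappa\supseteq\nu$.
2. While $\nu$ is alive, $d^{i_\nu}_\nu$ belongs to $W_\nu$ and to no other member of $\mathcal F$.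
3. If $\kappa\subsetneq\kappa'$ are alive, then $D_\kappa\subseteq C_\kappa\subseteq D_{\kappa'}$.

*Proof.* *Part 1.* At the birth of $\nu$, the label $c_\nu$ is in $W_\nu$ only, $\nu$ has no alive proper descendants, and $C_\nu$ is undefined. So the statement holds then, and we check that each later operation preserves it as long as $\nu$ is alive.

An opening at $\kappa$ copies $W_\kappa$ to $C_\kappa$ and adds a fresh label to $W_\kappa$, so the statement is preserved. A birth of $\kappa'=\kappa^\frown(\beta,n)$ sets $W_{\kappa'}=C_\kappa\cup\{\text{fresh}\}$. Since $\kappa'\neq\nu$, we have $\kappa'\supseteq\nu$ iff $\kappa\supseteq\nu$, iff $c_\nu\in C_\kappa$. A newborn $(e',\emptyset)\neq\nu$ does not extend $\nu$ and gets only a fresh label. Finally consider a collapse at $\kappa$. As $\nu$ survives, $\kappa$ is not a proper predecessor of $\nu$. If $\kappa\supseteq\nu$, then $c_\nu\in W_\kappa$ before and after. If $\kappa$ is incomparable with $\nu$, so are all descendants of $\kappa$, and none of the united sets contains $c_\nu$.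

*Part 2.* When the label $d^{i_\nu}_\nu$ is introduced it is in $W_\nu$ only: an opening defines $C_\nu$ before the label is added, and for $i_\nu=0$ this is the birth of $\nu$. Afterwards, while $\nu$ is alive and opens no new guess, $W_\nu$ is not copied, since only an opening at $\nu$ copies it. It is not united into another set, since that happens only in a collapse at a proper predecessor, which kills $\nu$. Copies and unions of other sets do not contain the label.

*Part 3.* By (F2), $\kappa$ has a current guess. $C_\kappa$ is an earlier value of $W_\kappa$, so $C_\kappa\supseteq D_\kappa$, and it is unchanged since the current guess was opened. The child $\kappa''$ of $\kappa$ with $\kappa''\subseteq\kappa'$ was born after that opening, by (F2), so $D_{\kappa''}\supseteq C_\kappa$. If $\kappa''\ne\kappa'$, the same argument for $\kappa''$ and the following predecessors of $\kappa'$ gives $D_{\kappa''}\subseteq D_{\kappa'}$. $\square$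

* (F4) The terms in the refutation clause are defined. Let $\nu$ have a current nontrivial guess $(k,\bar y)$. The gadget labels of $\bar t$ are in $D_\nu$, because $\nu$ is not idle. When $(k,\bar y)$ was opened, at a stage $s'+1$, the gadget labels of $\bar y^*$ were labels of $\mathrm{comp}(w_\nu)$ in $G_{s'}$. This component belongs to $\nu$ as long as $\nu$ is alive, so these labels were in $W_\nu$, hence in $C_\nu$. Thus all gadget labels in question lie in $D_\nu\cup C_\nu\subseteq W_\nu$, and for alive $\kappa\supsetneq\nu$ they lie in $C_\nu\subseteq D_\kappa\subseteq W_\kappa$ by Lemma 9(3). A component $X$ of $G_s$ that belongs to an alive $\kappa\supseteq\nu$ has label set $W_\kappa$.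

Call $\nu$ *true* if it is born and never dies. For true $\nu$, let $W_\nu$ (without a stage) denote the union of its values, and write $W_{\nu,s}$ for the value at the end of stage $s$. Each $(e,\emptyset)$ is born, since the required numbers are eventually in $G_s$, and it has no proper predecessor, so it is true. Predecessors of true nodes are true, by (F1).

A component changes its node only to a proper predecessor, hence finitely often. So it finally belongs to one node $\nu$, which is alive at all late stages and hence true, and its final label set is $W_\nu$. Each true node receives infinitely many components in step 4. Therefore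
$$G\cong\bigsqcup_{\nu\text{ true}}\aleph_0\cdot C(W_\nu).\tag{1}$$

**Lemma 10 (preservation).** If at some moment labels $p,q$ are already used and each set in $\mathcal F$ containing $p$ contains $q$, then this remains so forever. Hence every root of $G$ with label $p$ has label $q$.

*Proof.* $\mathcal F$ changes only by removing sets (collapse), replacing a set by a union of sets of $\mathcal F$ (collapse), copying sets and adding a fresh label to a set or a copy of a set (opening, birth), and adding a singleton of a fresh label (birth). Fresh labels differ from $p$, and each of these changes preserves the property; for a union, if it contains $p$ then one of its parts contains $p$, hence $q$. By (1), a root of $G$ with label $p$ has label set $W_\kappa$ with $\kappa$ true. At a late stage $p\in W_{\kappa,s}$, so $q\in W_{\kappa,s}\subseteq W_\kappa$. $\square$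

For true $\nu$ put $\mathrm{iso}(\nu)=d^m_\nu$ if exactly $m<\infty$ guesses are ever opened at $\nu$, and $\mathrm{iso}(\nu)=c_\nu$ if infinitely many are. Clearly $\mathrm{iso}(\nu)\in W_\nu$.

**Lemma 11.** For true $\nu,\kappa$: $\mathrm{iso}(\nu)\in W_\kappa$ iff $\kappa=\nu$.

*Proof.* If exactly $m$ guesses are opened at $\nu$, then at all late stages $d^m_\nu=d^{i_\nu}_\nu$ is in no $W_\kappa$ with $\kappa\ne\nu$, by Lemma 9(2). If infinitely many are opened, then infinitely many are closed, so $\nu$ collapses infinitely often and has no true proper descendant. By Lemma 9(1), $c_\nu\in W_\kappa$ implies $\kappa\supseteq\nu$, so $\kappa=\nu$. $\square$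

**Proposition 12.** $G$ has a $\Pi_2$ Scott sentence, for every $S$.

*Proof.* By (1) and Lemma 11, Proposition 4(1) applies with $T$ the set of true nodes. $\square$

## 7. Climbing a well-founded tree

**Purpose.** We prove Theorem A(1): a computable version of the climbing sentence, one that climbs guess by guess, is a Scott sentence when $S$ is well-founded.

Let $\Phi$ be the conjunction of (a), (g), (h) for $G$ and the following.

* (b) $\forall x\,\big(R(x,x)\to\bigvee_e\lambda_{c_{(e,\emptyset)}}(x)\big)$.
* (c) For each $\nu$ ever born and each guess number $n$ ever opened at $\nu$:
$$\forall x\,\Big(\lambda_{c_\nu}(x)\to\lambda_{d^{n+1}_\nu}(x)\vee\bigvee\{\lambda_{c_{\nu'}}(x):\nu'=\nu^\frown(\beta,n)\text{ ever born}\}\Big).$$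
* (d) For each guess number $n$ at $\nu$ that is ever closed (by a collapse at $\nu$) and each $\nu'=\nu^\frown(\beta,n)$ ever born: $\forall x\,(\lambda_{c_{\nu'}}(x)\to\lambda_{d^{n+1}_\nu}(x))$.
* (f) For each $s$, each $\nu$ alive at the end of stage $s$, with $i=i_\nu$ then, and each $m\in W_{\nu,s}$: $\forall x\,(\lambda_{d^i_\nu}(x)\to\lambda_m(x))$.

**Step 1: $\Phi$ is computable.** All families and disjunctions in (b), (c), (d), (f) range over c.e. sets, because "born", "opened" and "closed" are observed at finite stages. As $G$ is computable, (g) and (h) are c-$\Pi_2$ by the rewriting in Section 1. Implications are rewritten as there. So $\Phi$ is equivalent to a c-$\Pi_2$ sentence.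

**Step 2: $G\models\Phi$.** We check each family; (a), (g), (h) are clear by (1).

*(b).* The label set of a root is $W_\kappa$ with $\kappa$ true, and $\kappa$ extends some $(e,\emptyset)$, which is true. By Lemma 9(1), $c_{(e,\emptyset)}\in W_\kappa$.

*(c).* Let $x$ be a root with $c_\nu\in W(x)=W_\kappa$, $\kappa$ true.

Suppose first that $\nu$ dies, by a collapse at some $\mu\subsetneq\nu$. Guess $n$ was opened before. By Lemma 9(1), just before this collapse the sets in $\mathcal F$ containing $c_\nu$ are the $W_{\kappa'}$ and $C_{\kappa'}$ with $\kappa'\supseteq\nu$ alive, and all these $\kappa'$ die. So right after the collapse $W_\mu$ is the only set in $\mathcal F$ containing $c_\nu$. It also contains $d^{n+1}_\nu$, which was in $W_\nu$. By Lemma 10, $d^{n+1}_\nu\in W(x)$.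

Now let $\nu$ be true. Then $\kappa\supseteq\nu$ by Lemma 9(1). If $\kappa=\nu$, then $d^{n+1}_\nu\in W_\nu=W(x)$. Otherwise $\kappa\supseteq\nu^\frown(\beta,n')$ for some $\beta,n'$. Guess $n'$ is opened at $\nu$ and never closed: closing it kills all alive descendants extending $\nu^\frown(\beta,n')$ and no further ones are born, whereas $\kappa$ is true. By (F3), $n\le n'$. If $n=n'$, then $\nu^\frown(\beta,n)$ is true, as a predecessor of $\kappa$ or $\kappa$ itself, and $c_{\nu^\frown(\beta,n)}\in W_\kappa$ by Lemma 9(1). If $n<n'$, then $d^{n+1}_\nu$ was already in $W_\nu$ when guess $n'$ was opened, so $d^{n+1}_\nu\in C_\nu\subseteq D_\kappa\subseteq W_\kappa$ by Lemma 9(3).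

*(d).* The node $\nu'$ was born while guess $n$ was current. It can die only by a collapse at $\nu$ or at a proper predecessor of $\nu$. The latter kills $\nu$, and then guess $n$, if still current, would never be closed. So $\nu'$ is alive until the collapse at $\nu$ that closes guess $n$. Just before this collapse, by Lemma 9(1), the sets in $\mathcal F$ containing $c_{\nu'}$ belong to alive nodes $\kappa'\supseteq\nu'$, and all of these die. Right after it, $W_\nu$ is the only set in $\mathcal F$ containing $c_{\nu'}$, and $d^{n+1}_\nu\in W_\nu$. Apply Lemma 10.

*(f).* By Lemma 9(2), at the end of stage $s$ the set $W_\nu\ni m$ is the only set in $\mathcal F$ containing $d^i_\nu$. Apply Lemma 10.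

**Step 3: if $S$ is well-founded, every countable model of $\Phi$ is isomorphic to $G$.** Let $M$ be a countable model of $\Phi$ and $x$ a root of $M$. By Lemmas 3 and 11 and (1), it is enough to find a true $\nu$ with $W_\nu\subseteq W(x)$. By (b), $c_{\nu_0}\in W(x)$ for some $\nu_0=(e,\emptyset)$, which is true. Suppose $\nu=\nu_r$ is true and $c_\nu\in W(x)$.

*Infinitely many guesses are opened at $\nu$.* Then all are closed. For every $n$, (c) gives $d^{n+1}_\nu\in W(x)$ or $c_{\nu'}\in W(x)$ for some born $\nu'=\nu^\frown(\beta,n)$, and in the second case (d) gives $d^{n+1}_\nu\in W(x)$. Also $d^0_\nu=c_\nu\in W(x)$. So all labels $d^i_\nu$ are in $W(x)$, and by (f), $W_\nu\subseteq W(x)$. We are done.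

*Exactly $m$ guesses are opened at $\nu$.* If $d^m_\nu\in W(x)$, then (f) for all late $s$ gives $W_\nu\subseteq W(x)$, and we are done. Otherwise $m\ge1$, as $d^0_\nu=c_\nu\in W(x)$. By (c) with $n=m-1$, $c_{\nu'}\in W(x)$ for some born $\nu'=\nu^\frown(\beta,m-1)$. Since $d^m_\nu\notin W(x)$, by (d) guess $m-1$ is never closed. The node $\nu'$ could die only by a collapse at $\nu$ after its birth, which would close guess $m-1$, or by a collapse at a proper predecessor of $\nu$, which would kill the true node $\nu$. So $\nu'$ is true. Let $\nu_{r+1}=\nu'$.

If this never stopped, the first coordinates $\beta$ in the nodes $\nu_r$ would form a path through $S$. So it stops, and we have found $\nu$. Hence $M\cong G$, and with Step 2, $\Phi$ is a Scott sentence of $G$.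

**Proposition 13.** If $S$ is well-founded, $G$ has a computable $\Pi_2$ Scott sentence. $\square$

## 8. A component for a path

**Purpose.** We prove Theorem A(2). First we show that a correct guess survives. Then, along a path, we add a component which a given true $\Pi_3$ formula with parameters does not notice.

**Lemma 14.** If $G\models\psi_e(\bar a_e)$, then at every true node $\nu=(e,\rho)$ some guess is opened and never closed.

*Proof.* If $\nu$ is idle, the trivial guess is opened and never refuted, so it is never closed. Otherwise let $(j,\bar t)$ be the instance of $\nu$ and write $w=\mathrm{comp}(w_\nu)$. By the birth condition, the numbers occurring in $\bar a_e,\bar t$ were already present when $w$ was created, so $w$ contains none of them. Moreover $\bar t[w]$ is defined, since the gadget labels of $\bar t$ are in $D_\nu$. As $G\models\psi_e(\bar a_e)$, there are $k\in K_j$ and $\bar y$ with $G\models\theta_{jk}(\bar a_e,\bar t[w],\bar y)$. Let $(k,\bar y)=g_\nu(n)$.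

Suppose no guess $n'<n$ is opened and never closed. Then, inductively, guesses $0,\dots,n-1$ are all opened and closed, and guess $n$ is opened, because each of them is eventually enumerated and its tuple eventually lies in $G_s$. We show that guess $n$ is never closed.

Suppose it is closed at stage $s+1$. Then it is refuted, via some $X,l,\bar z$, and $\nu$ collapses. Afterwards both $X$ and $w$ belong to $\nu$, and forever so, since $\nu$ is true. So both finally have label set $W_\nu$, and there is an automorphism $\pi$ of $G$ that swaps $X$ and $w$, respecting roots and gadgets, and fixes everything else ($\pi=\mathrm{id}$ if $X=w$). Neither $X$ nor $w$ contains a number occurring in $\bar a_e,\bar t,\bar y^*$. For $X$ this is part of the refutation clause; all these numbers are in $G_s$, so it remains true as $X$ grows. For $w$ and $\bar a_e,\bar t$ we saw it above, and for $w$ and $\bar y^*$ it holds by the definition of $\bar y^*$. Hence $\pi$ maps $\bar a_e,\bar t[X],\bar y^*[X]$ to $\bar a_e,\bar t[w],\bar y^*[w]=\bar y$. As $G_s$ is an induced substructure of $G$, we have $G\models\neg\chi_{jkl}(\bar a_e,\bar t[X],\bar y^*[X],\bar z)$, and applying $\pi$ gives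
$$G\models\neg\chi_{jkl}(\bar a_e,\bar t[w],\bar y,\pi\bar z).$$
This contradicts $G\models\theta_{jk}(\bar a_e,\bar t[w],\bar y)$. $\square$

**Lemma 15.** If $S$ has a path and $G\models\psi_e(\bar a_e)$, there is a countable $B\supseteq G$ with $B\not\cong G$ and $B\models\psi_e(\bar a_e)$.

*Proof.* **Step 1: a sequence of true nodes along the path.** Let $f$ be a path. Put $\nu_0=(e,\emptyset)$ and $\nu_{\ell+1}=\nu_\ell{}^\frown(f(\ell),n_\ell)$, where $n_\ell$ is the number of the guess at $\nu_\ell$ that is opened and never closed; it exists by Lemma 14 once $\nu_\ell$ is true, and it is unique by (F3). Inductively $\nu_\ell$ is true. Indeed, guess $n_\ell$ is current at $\nu_\ell$ from some stage on forever, and $f\restriction(\ell+1)\in S$, so $\nu_{\ell+1}$ is eventually born. It never dies, because $\nu_\ell$ never dies and has no further collapse. By Lemma 9(3) the sets $D_{\nu_\ell}$ increase. Put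
$$P=\bigcup_\ell D_{\nu_\ell},\qquad B=G\sqcup X,\qquad X\cong C(P).$$

**Step 2: $B\not\cong G$.** Otherwise, by (1), $P=W_\kappa$ for some true $\kappa$. Then $\mathrm{iso}(\kappa)\in P$, so $\mathrm{iso}(\kappa)\in D_{\nu_\ell}\subseteq W_{\nu_\ell}$ for all large $\ell$. By Lemma 11, $\kappa=\nu_\ell$ for all large $\ell$, which is absurd.

**Step 3: choosing the witness.** We show $B\models\psi_e(\bar a_e)$. Let $j\in J$ and let $\bar b$ be a tuple of $B$ of length $|\bar x|$. Then $\bar b=\bar t[X]$ for a tuple of terms $\bar t$ whose gadget labels lie in $P$. The instance $(j,\bar t)$ occurs infinitely often and the $D_{\nu_\ell}$ increase to $P$, so we can choose $\ell$ with $I_e(\ell)=(j,\bar t)$ and all gadget labels of $\bar t$ in $D_{\nu_\ell}$. Then $\nu=\nu_\ell$ is not idle. Let $(k,\bar y)$ be its guess number $n_\ell$, which is never closed, and let $C_\nu$ have its final value. By (F4) and Lemma 9(3), the gadget labels of $\bar y^*$ lie in $C_\nu\subseteq D_{\nu_{\ell+1}}\subseteq P$, so $\bar y^*[X]$ is defined. We claim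
$$B\models\theta_{jk}(\bar a_e,\bar t[X],\bar y^*[X]),$$
which suffices.

**Step 4: a failure in $B$ would be seen in $G$.** Suppose the claim fails. Then $B\models\neg\chi_{jkl}(\bar a_e,\bar t[X],\bar y^*[X],\bar z)$ for some $l\in L_{jk}$ and $\bar z$ in $B$. Let $N\subseteq P$ be the finite set of labels of gadgets of $X$ that meet these tuples. Pick $r>\ell$ with $N\subseteq D_{\nu_r}$. Infinitely many components of $G$ finally belong to the true node $\nu_r$, so we can pick one, $X'$, that contains no element of $\bar z$ and no number occurring in $\bar a_e,\bar t,\bar y^*$. Map the root and the $N$-gadgets of $X$ to those of $X'$, and fix all elements of $G\setminus X'$. Since there are no edges between different components, this is an isomorphism between induced substructures of $B$. It sends $\bar a_e,\bar t[X],\bar y^*[X],\bar z$ to $\bar a_e,\bar t[X'],\bar y^*[X'],\bar z'$ for some $\bar z'$ in $G$. As $\chi_{jkl}$ is quantifier-free,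
$$G\models\neg\chi_{jkl}(\bar a_e,\bar t[X'],\bar y^*[X'],\bar z').$$
For all large $s$, $G_s$ contains all these elements, $l$ is enumerated by stage $s$, $X'$ belongs to the alive node $\nu_r\supseteq\nu$, and guess $n_\ell$ is current at $\nu$. So the current guess of $\nu$ is refuted at stage $s+1$. Then a collapse occurs at $\nu$ or at a proper predecessor of $\nu$, so the guess is closed or $\nu$ dies. This contradicts the choice of the guess or the truth of $\nu$. $\square$

**Proof of Theorem A.** Let $\mathcal A_{h(p)}$ be the structure $G$ built from $S=S_p$. It is total, computable uniformly in $p$, and has a $\Pi_2$ Scott sentence by Proposition 12. Part 1 is Proposition 13. For part 2, let $S$ have a path and let $\varphi=\bigvee_i\exists\bar u\,\psi^i(\bar u)$ be a computable $\Sigma_4$ sentence, with $\psi^i$ computable $\Pi_3$, such that $G\models\varphi$. Then $G\models\psi^i(\bar a)$ for some $i$ and $\bar a$; let $e$ be the index of the pair $(\psi^i,\bar a)$ in our list. By Lemma 15, some countable $B\supseteq G$ with $B\not\cong G$ satisfies $\psi^i(\bar a)$, so $B\models\varphi$. Hence $\varphi$ is not a Scott sentence of $G$. $\square$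

By the deduction at the end of Section 3, this also proves Theorem B. In particular the set of $i$ such that $\mathcal A_i$ is total and has a $\Pi_2$ Scott sentence and a computable $\Pi_3$ Scott sentence is $\Pi^1_1$-$m$-complete.
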